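\title{Secant varieties of Segre products that are not arithmetically Cohen--Macaulay}

\begin{abstract}
We show that secant varieties of Segre products of three or more projective spaces need not be arithmetically Cohen--Macaulay; the smallest example we obtain is the fifth secant variety of $\mathbb P^2\times\mathbb P^3\times\mathbb P^4$ in $\mathbb P^{59}$. More precisely, for $r\ge5$ and tensor formats $n_1\times\dots\times n_d$ with $n_1,n_2\ge r-2$ and $n_3\ge r$ we decide when the $r$-th secant variety is arithmetically Cohen--Macaulay, and we bound the depth of its coordinate ring when it is not. The source of the failure is a $3\times3\times5$ tensor with six decompositions: in a larger format the secant variety has six smooth branches at this tensor, and they meet only in codimension at least two.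
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. Fix integers $d\ge1$ and $n_1,\dots,n_d\ge1$. A nonzero tensor in $\mathbb C^{n_1}\otimes\dots\otimes\mathbb C^{n_d}$ is \emph{decomposable} if it has the form $v_1\otimes\dots\otimes v_d$, and the \emph{rank} of a tensor is the least number of decomposable tensors whose sum it is. The decomposable tensors, up to scale, form the Segre variety
\[
\operatorname{Seg}(\mathbb P^{n_1-1}\times\dots\times\mathbb P^{n_d-1})\subset\mathbb P(\mathbb C^{n_1}\otimes\dots\otimes\mathbb C^{n_d}).
\]
Its \emph{$r$-th secant variety}, which we denote by $\sigma_r(n_1,\dots,n_d)$, is the Zariski closure of the union of the linear spans of all $r$-tuples of points of the Segre variety. Equivalently, it is the Zariski closure of the set of tensors of rank at most $r$, taken up to scale.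

A projective variety with homogeneous ideal $I$ in the polynomial ring $S$ is \emph{arithmetically Cohen--Macaulay} (aCM) if $S/I$ is a Cohen--Macaulay ring. Equivalently, the minimal graded free resolution of $S/I$ over $S$ is as short as possible: its length is the codimension of the variety. The definitions are recalled in Section~\ref{sec:algebra}.

The simplest secant varieties are aCM. If $\sigma_r$ fills the ambient space, as it does for $d=1$ and for large $r$, then $S/I=S$. If $d=2$, then $\sigma_r$ consists of the matrices of rank at most $r$, and its coordinate ring is Cohen--Macaulay by the theorem of Hochster and Eagon \cite{HE}. If $r=1$, the variety is the Segre variety itself, which is aCM because homogeneous varieties are, as recalled in \cite{Oeding}. These cases all point in one direction, and the following conjecture is posed in \cite{Oeding}: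
\begin{quote}
\emph{For all $d\ge1$, all $n_1,\dots,n_d\ge1$ and all $r\ge1$, the variety $\sigma_r(n_1,\dots,n_d)$ is arithmetically Cohen--Macaulay.}
\end{quote}
We show that the conjecture is false. Secant varieties do not depend, up to isomorphism, on the order of the factors, so the next theorem applies as soon as its hypotheses hold for some ordering of $n_1,\dots,n_d$.

\begin{theorem}\label{thm:main}
Let $r\ge5$, $d\ge3$, $n_1,n_2\ge r-2$, $n_3\ge r$ and $n_4,\dots,n_d\ge1$. Let $Y$ be the affine cone over $\sigma_r=\sigma_r(n_1,\dots,n_d)$, so that $\mathbb C[Y]$ is the homogeneous coordinate ring of $\sigma_r$, and put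
\[
\kappa=2(n_1-3)+2(n_2-3)+4\sum_{j\ge4}(n_j-1).
\]
\begin{enumerate}
\item[(1)] If $r=5$, $n_1=n_2=3$ and $n_4=\dots=n_d=1$ (equivalently, if $\kappa=0$), then $\sigma_r$ is aCM.
\item[(2)] In all other cases $\kappa\ge2$, and $\sigma_r$ is not aCM. Moreover
\[
\operatorname{depth}\mathbb C[Y]\le\dim\mathbb C[Y]-(\kappa-1),
\]
and $\sigma_r$ is neither normal nor $S_2$.
\end{enumerate}
\end{theorem}

Thus, in the range of the theorem, $\sigma_r$ is aCM if and only if $r=5$, $n_1=n_2=3$ and $n_4=\dots=n_d=1$. The claims about $\kappa$ are immediate. Since $n_1,n_2\ge r-2\ge3$, the integer $\kappa$ is a sum of nonnegative even terms. It vanishes exactly when $n_1=n_2=3$ and $n_j=1$ for $j\ge4$, and $3=n_1\ge r-2$ then forces $r=5$; otherwise $\kappa\ge2$. The theorem makes no claim about $r\le4$.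

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] The fifth secant variety of $\operatorname{Seg}(\mathbb P^2\times\mathbb P^3\times\mathbb P^4)\subset\mathbb P^{59}$ is not aCM, not normal and not $S_2$. In particular the conjecture is false.
\item[(b)] For every $r\ge5$, the $r$-th secant variety of $\operatorname{Seg}(\mathbb P^{m_1}\times\mathbb P^{m_2}\times\mathbb P^{m_3})$ with all $m_i\ge r-1$ is not aCM.
\item[(c)] For fixed $r\ge5$, the difference $\dim\mathbb C[Y]-\operatorname{depth}\mathbb C[Y]$ is unbounded as the $n_i$ grow.
\end{enumerate}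
\end{corollary}

\begin{proof}
In (a) we have $r=5$, $(n_1,n_2,n_3)=(3,4,5)$ and $\kappa=2$. In (b) all $n_i\ge r$, so $\kappa\ge4(r-3)>0$. For (c), $\kappa\to\infty$ as $n_1\to\infty$.
\end{proof}

The obstruction is local and geometric. A Cohen--Macaulay variety cannot have, at one of its points, a branch that meets the other branches only in codimension two or more (Section~\ref{sec:algebra}). Branches of a secant variety arise from tensors that have several isolated decompositions, since each decomposition can be perturbed on its own. To study them we replace a tensor by the image of the linear map that it defines, which turns $\sigma_r$ into a subvariety $Z$ of a Grassmannian (Section~\ref{sec:grass}). A suitable five-dimensional space of $3\times3$ matrices contains six matrices of rank one, any five of which form a basis; Section~\ref{sec:six} exhibits such a space and shows by hand, in the format $3\times4\times5$, how the six bases give six different families. Section~\ref{sec:E} extends the example to a point $E\in Z$ in every format, Section~\ref{sec:branches} describes $Z$ near $E$, and Section~\ref{sec:proof} assembles the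 proof.

Varieties are reduced, and we use the same letter for a nonzero vector and for the point of projective space that it defines.

\section{Depth of a ring with two branches}\label{sec:algebra}

Let $(R,\mathfrak m,k)$ be a Noetherian local ring. Its \emph{depth} is the maximal length of a regular sequence in $\mathfrak m$; it equals the least $i$ with $\operatorname{Ext}^i_R(k,R)\ne0$, and $\operatorname{depth}R\le\dim R$. A Noetherian ring $R$ is \emph{Cohen--Macaulay} if $\operatorname{depth}R_P=\dim R_P$ for all primes $P$, and it satisfies \emph{Serre's condition $S_2$} if $\operatorname{depth}R_P\ge\min(2,\dim R_P)$ for all primes $P$. A variety is $S_2$ if its local rings are. By Serre's criterion, normal rings are $S_2$. The depth of the graded ring $\mathbb C[Y]$ of a cone $Y$ is the depth of its localization $\mathcal O_{Y,0}$ at the vertex.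

\begin{example}\label{ex:planes}
Let $R=\mathbb C[x,y,z,w]/(xz,xw,yz,yw)$ be the ring of two planes in $\mathbb C^4$ that meet only at the origin. The element $\theta=x+z$ vanishes identically on neither plane, so it is a nonzerodivisor. In $R$ we have $x\cdot x=x\theta$, $x\cdot y=y\theta$ and $x\cdot z=x\cdot w=0$, while $x\notin\theta R$ by looking at degree one. So the class of $x$ in $R/\theta R$ is nonzero and is killed by the maximal ideal, and $\operatorname{depth}R=1<2=\dim R$. Codimension two matters here: for two planes in $\mathbb C^3$ meeting along a line, the ring $\mathbb C[x,y,z]/(xy)$ has the regular sequence $z$, $x+y$, so its depth equals its dimension $2$.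
\end{example}

We need a version of this example that also bounds the depth. We use the following textbook facts about Noetherian local rings.
\begin{enumerate}
\item[(F1)] (Ischebeck's theorem, \cite[Thm.~17.1]{Matsumura}.) If $M$ is a nonzero finitely generated $R$-module, then $\operatorname{Ext}^i_R(M,R)=0$ for $i<\operatorname{depth}R-\dim M$.
\item[(F2)] (\cite[Thm.~23.9]{Matsumura}.) Let $R\to R'$ be a flat local homomorphism. If $R'$ is $S_2$, so is $R$. If $R$ and all fiber rings $R'\otimes_R(R_Q/QR_Q)$, for $Q$ prime in $R$, are $S_2$, so is $R'$.
\item[(F3)] The completion $\widehat R$ is flat over $R$ and has the same depth and dimension. If $R$ is excellent and $S_2$, then $\widehat R$ is $S_2$ \cite[7.8.3]{EGA}. Local rings of varieties are excellent.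
\item[(F4)] (Auslander--Buchsbaum.) If $R$ is a quotient of a regular local ring $S$, then $\operatorname{pd}_SR+\operatorname{depth}R=\dim S$, where $\operatorname{pd}$ is the projective dimension.
\end{enumerate}

\begin{lemma}\label{lem:two}
Let $R$ be a reduced quotient of a regular local ring, with $\dim R/Q=e$ for every minimal prime $Q$. Divide the minimal primes into two nonempty sets, and let $J_1$ and $J_2$ be their intersections. If $\dim R/(J_1+J_2)\le e-\kappa$ with $\kappa\ge2$, then $R$ is not $S_2$ and $\operatorname{depth}R\le e-(\kappa-1)$.
\end{lemma}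

\begin{proof}
Let $P$ be a prime minimal over the proper ideal $J_1+J_2$. Quotients of regular local rings are catenary, so for each minimal prime $Q\subset P$ the local domain $R/Q$ gives $\operatorname{ht}(P/Q)=e-\dim R/P$. Hence $\dim R_P=e-\dim R/P\ge\kappa\ge2$.

Since $R$ is reduced, $J_1\cap J_2=0$, and there is an exact sequence
\[
0\to R\to R/J_1\oplus R/J_2\to R/(J_1+J_2)\to0
\]
with maps $f\mapsto(f,f)$ and $(f,g)\mapsto f-g$. Localize at $P$ and apply $\operatorname{Hom}_{R_P}(K,-)$, where $K=R_P/PR_P$. The last module becomes nonzero of finite length, by the choice of $P$, so it receives a nonzero map from $K$. The associated primes of the middle module are minimal primes of $R$, and $P$ is not minimal, so the localized middle module receives no nonzero map from $K$. The long exact sequence gives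
\[
0\ne\operatorname{Hom}_{R_P}\bigl(K,(R/(J_1+J_2))_P\bigr)\hookrightarrow\operatorname{Ext}^1_{R_P}(K,R_P).
\]
Thus $\operatorname{depth}R_P\le1<2\le\dim R_P$, and $R$ is not $S_2$. Moreover $\operatorname{Ext}^1_{R_P}(K,R_P)$ is the localization of $\operatorname{Ext}^1_R(R/P,R)$, which is therefore nonzero. By (F1), $\operatorname{depth}R\le1+\dim R/P\le1+e-\kappa$.
\end{proof}

A secant variety is irreducible, so its local rings are domains and Lemma~\ref{lem:two} does not apply to them directly. The branches become visible in the analytic local ring. Let $Z$ be an irreducible variety of dimension $e$, let $p\in Z$, and let $R=\mathcal O^{\mathrm{an}}_{Z,p}$ be the ring of germs of holomorphic functions. Recall that $R$ is a reduced quotient of a ring of convergent power series, which is a regular local ring, and that $\widehat R=\widehat{\mathcal O}_{Z,p}$. By the analytic Nullstellensatz, analytic subgerms of $(Z,p)$ correspond to radical ideals of $R$, irreducible germs correspond to primes, and the zero set of an ideal $J$ has dimension $\dim R/J$. The irreducible components of the germ $(Z,p)$ are called the \emph{branches}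 of $Z$ at $p$; all of them have dimension $e$.

\begin{proposition}\label{prop:criterion}
Let $Z$ be an irreducible variety of dimension $e$ with at least two branches at $p$. Let $\Gamma$ be one branch and $Z'$ the union of the others. If $\dim(\Gamma\cap Z')\le e-\kappa$ with $\kappa\ge2$, then $\mathcal O_{Z,p}$ is not $S_2$, and $\dim\mathcal O_{Z,p}-\operatorname{depth}\mathcal O_{Z,p}\ge\kappa-1$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:two} to $R=\mathcal O^{\mathrm{an}}_{Z,p}$ with $J_1$, $J_2$ the ideals of $\Gamma$ and $Z'$; the zero set of $J_1+J_2$ is $\Gamma\cap Z'$. The rings $R$ and $\mathcal O_{Z,p}$ have the same completion, hence the same depth and dimension by (F3). If $\mathcal O_{Z,p}$ were $S_2$, then $\widehat R$ would be $S_2$ by (F3), and $R$ would be $S_2$ by (F2) applied to $R\to\widehat R$.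
\end{proof}

Two more lemmas carry this local information from one variety to another: across a product with an affine space, and from a point of a cone to its vertex.

\begin{lemma}\label{lem:product}
Let $Z$ be a variety, $p\in Z$, $q\in\mathbb C^m$, and put $R=\mathcal O_{Z,p}$ and $R'=\mathcal O_{Z\times\mathbb C^m,(p,q)}$. Then $\dim R'-\operatorname{depth}R'=\dim R-\operatorname{depth}R$, and $R'$ is $S_2$ if and only if $R$ is.
\end{lemma}

\begin{proof}
We may take $q=0$. Then $R'$ is the localization of $R[t_1,\dots,t_m]$ at $(\mathfrak m,t_1,\dots,t_m)$, and $t_1,\dots,t_m$ is a regular sequence in $R'$ with quotient $R$. Dividing by a nonzerodivisor in the maximal ideal lowers both depth and dimension by one, which gives the equality. The map $R\to R'$ is flat and local, and its fiber rings are localizations of polynomial rings over fields, hence regular and so $S_2$. Now apply (F2).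
\end{proof}

\begin{lemma}\label{lem:vertex}
Let $Y\subset\mathbb C^L$ be an irreducible closed cone and $y\in Y$. Then
\[
\dim\mathbb C[Y]-\operatorname{depth}\mathbb C[Y]\ \ge\ \dim\mathcal O_{Y,y}-\operatorname{depth}\mathcal O_{Y,y}.
\]
\end{lemma}

\begin{proof}
Let $S$ be the coordinate ring of $\mathbb C^L$, and let $h$ be the length of the minimal graded free resolution of $\mathbb C[Y]$ over $S$. Localized at the origin, the resolution stays minimal, so $h=L-\operatorname{depth}\mathbb C[Y]$ by (F4). Localized at $y$, it is a free resolution of $\mathcal O_{Y,y}$ over a regular local ring of dimension $L$, so $h\ge L-\operatorname{depth}\mathcal O_{Y,y}$ by (F4). Hence $\operatorname{depth}\mathbb C[Y]\le\operatorname{depth}\mathcal O_{Y,y}$, and $\dim\mathcal O_{Y,y}=\dim\mathbb C[Y]$ because $Y$ is irreducible.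
\end{proof}

\section{From tensors to subspaces}\label{sec:grass}

From now on the hypotheses of Theorem~\ref{thm:main} hold. Put
\[
A=\mathbb C^{n_1},\quad B=\mathbb C^{n_2},\quad C=\mathbb C^{n_3},\quad D=\bigotimes_{j\ge4}\mathbb C^{n_j},\quad V=A\otimes B\otimes D,
\]
with $D=\mathbb C$ if $d=3$. Let $X_D\subset\mathbb PD$ be the variety of decomposable tensors in $D$, of dimension $\ell=\sum_{j\ge4}(n_j-1)$, and let $X\cong\mathbb PA\times\mathbb PB\times X_D$ be the Segre variety in $\mathbb PV$, whose points are the tensors $a\otimes b\otimes u$ with $u\in X_D$. Put $n=\dim X=n_1+n_2-2+\ell$. After reordering the factors, $Y$ is the Zariski closure in $V\otimes C$ of the set $Y^\circ$ of all sums $\sum_{i=1}^rx_i\otimes c_i$ with $x_i\in V$ decomposable and $c_i\in C$. This set is the image of an irreducible variety, so $Y$ is irreducible.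

The vectors $c_i$ are unconstrained, and we want to remove them from the problem. View a tensor $T\in V\otimes C$ as a linear map $C^*\to V$, let $\mathcal M_r$ be the set of maps of rank exactly $r$, and consider the morphism
\[
\rho:\mathcal M_r\to\operatorname{Gr}(r,V),\qquad T\mapsto\operatorname{im}T ,
\]
to the Grassmannian of $r$-dimensional subspaces of $V$. Let $Z^\circ\subset\operatorname{Gr}(r,V)$ be the set of $r$-dimensional subspaces spanned by $r$ points of $X$, and let $Z$ be its Zariski closure. The points of $X$ span $V$ and $\dim V\ge(r-2)^2\ge r$, so the linearly independent $r$-tuples form a nonempty open subset of $X^r$, and $Z^\circ$ is its image under the span map. Hence $Z$ is irreducible, $\dim Z\le rn$, and $Z^\circ$ is constructible. A constructible set has the same closure in the Zariski and in the classical topology, so $Z^\circ$ is dense in $Z$ in both.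

\begin{lemma}\label{lem:grass}
\begin{enumerate}
\item[(a)] Let $T\in\mathcal M_r$. The expressions $T=\sum_{i=1}^rx_i\otimes c_i$ with $x_i$ decomposable, up to order and up to rescaling $(x_i,c_i)\mapsto(\lambda x_i,\lambda^{-1}c_i)$, correspond bijectively to the sets of $r$ points of $X$ that span $\operatorname{im}T$. In particular $Y^\circ\cap\mathcal M_r=\rho^{-1}(Z^\circ)$.
\item[(b)] The set $Y\cap\mathcal M_r$ is open in $Y$ and equal to $\rho^{-1}(Z)$.
\item[(c)] The map $\rho$ is surjective. Every $T\in\rho^{-1}(Z)$ has a Zariski open neighborhood in $Y$ that is isomorphic to an open subset of $Z\times\mathbb C^{rn_3}$, in such a way that $\rho$ becomes the first projection.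
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $T=\sum x_i\otimes c_i$, then $\operatorname{im}T\subset\langle x_1,\dots,x_r\rangle$, and equality holds because $\dim\operatorname{im}T=r$. Conversely, if $x_1,\dots,x_r$ is a basis of $\operatorname{im}T$, then the coordinates of $T(\xi)$ in this basis are linear functions of $\xi\in C^*$, that is, uniquely determined elements $c_i\in C$, and $T=\sum x_i\otimes c_i$.

Next we trivialize $\rho$. Fix a surjection $q:V\to\mathbb C^r$, let $U$ be the open set of all $F\in\operatorname{Gr}(r,V)$ that $q$ maps isomorphically onto $\mathbb C^r$, and let $e_1(F),\dots,e_r(F)$ be the basis of $F$ that lifts the standard basis. Let $C^r_\circ\subset C^r$ be the open set of linearly independent $r$-tuples; it is nonempty because $n_3\ge r$. The map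
\[
U\times C^r_\circ\to\rho^{-1}(U),\qquad(F,c_1,\dots,c_r)\mapsto\sum e_i(F)\otimes c_i ,
\]
is an isomorphism: the map $C^*\to F$ on the right is onto exactly when the $c_i$ are independent, and the inverse sends $T$ to $\rho(T)$ together with the components of $(q\otimes1)(T)\in\mathbb C^r\otimes C=C^r$. Such sets $U$ cover the Grassmannian, so $\rho$ is surjective and open.

(b) The set $Y$ lies in the closed set of maps of rank at most $r$, in which $\mathcal M_r$ is open. So $Y\cap\mathcal M_r$ is open in $Y$, and since $Y^\circ$ is dense in $Y$, the set $Y\cap\mathcal M_r$ is the closure in $\mathcal M_r$ of $Y^\circ\cap\mathcal M_r=\rho^{-1}(Z^\circ)$. This closure lies in $\rho^{-1}(Z)$ by continuity. Conversely, if $\rho(T)\in Z$, then the image of any open neighborhood of $T$ is an open neighborhood of $\rho(T)$ and so meets $Z^\circ$; hence $T$ lies in the closure.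

(c) The isomorphism above restricts to $(Z\cap U)\times C^r_\circ\cong\rho^{-1}(Z\cap U)$, which is open in $Y$ by (b).
\end{proof}

This lemma is the only place where $n_3\ge r$ is used; if $n_3<r$, then $\mathcal M_r$ is empty. The lemma also explains why matrices behave well. For $d=2$ the role of $X$ is played by all of $\mathbb PV$, every subspace is spanned by points of $X$, and $Z$ is the whole Grassmannian, which is smooth.

\section{Six rank-one matrices in a five-dimensional space}\label{sec:six}

By Lemma~\ref{lem:grass}(a), a tensor with several isolated decompositions corresponds to a subspace $F\subset V$ such that $X\cap\mathbb PF$ is finite and has more points than are needed to span $F$. The natural candidates are linear sections of complementary dimension, whose number of points is the degree. The Segre variety $\mathbb P^1\times\mathbb P^k\subset\mathbb P^{2k+1}$ has codimension $k$ and degree $k+1$, and $k+1$ points are needed to span a $\mathbb P^k$, so there is nothing to spare. But $X_0=\operatorname{Seg}(\mathbb P^2\times\mathbb P^2)\subset\mathbb P^8$ has codimension $4$ and degree $6$, since $(h_1+h_2)^4=6h_1^2h_2^2$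 for the hyperplane classes $h_1,h_2$ of the two factors. Five points span a $\mathbb P^4$, and one point is left over.

We also want the intersection points to be reduced, so that they can be followed as $F$ moves. For a smooth variety $X\subset\mathbb PV$ and $x\in X$, let $\widehat T_xX\subset V$ be the affine tangent space, that is, the tangent space at $x$ of the cone over $X$. If $x\in\mathbb PF$, the Zariski tangent space of the scheme $X\cap\mathbb PF$ at $x$ is $T_xX\cap T_x\mathbb PF\cong(\widehat T_xX\cap F)/\langle x\rangle$. By Nakayama's lemma, $x$ is a reduced isolated point of $X\cap\mathbb PF$ if and only if $\widehat T_xX\cap F=\langle x\rangle$.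

Identify $\mathbb C^3\otimes\mathbb C^3$ with $3\times3$ matrices, so that $a\otimes b=ab^{\mathsf T}$, and let $p_i=a_i\otimes b_i$ with $a_i=b_i=e_i$ for $i=1,2,3$ and
\[
\begin{array}{lll}
a_4=(1,1,1),&a_5=(1,2,3),&a_6=(1,-5,10),\\
b_4=(1,1,1),&b_5=(1,3,2),&b_6=(1,10,-5).
\end{array}
\]
Let $E_5=\langle p_1,\dots,p_5\rangle$. The proof below shows how the first five points determine the sixth.

\begin{lemma}\label{lem:six}
Any five of $p_1,\dots,p_6$ form a basis of $E_5$. Moreover $X_0\cap\mathbb PE_5=\{p_1,\dots,p_6\}$, and $\widehat T_{p_i}X_0\cap E_5=\langle p_i\rangle$ for all $i$.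
\end{lemma}

\begin{proof}
An element of $E_5$ has the form
\[
M=d_1p_1+d_2p_2+d_3p_3+sp_4+tp_5=
\begin{pmatrix}
d_1+s+t&s+3t&s+2t\\
s+2t&d_2+s+6t&s+4t\\
s+3t&s+9t&d_3+s+6t
\end{pmatrix}.
\]
If $M=0$, then $s+3t=s+2t=0$, so $s=t=0$ and all $d_i=0$. Thus $\dim E_5=5$.

Suppose that $M=(m_{ij})$ has rank one, say $m_{ij}=v_iw_j$. Then $m_{12}m_{23}m_{31}$ and $m_{13}m_{32}m_{21}$ both equal $v_1v_2v_3w_1w_2w_3$. This relation does not involve the diagonal, and it reads
\[
\begin{aligned}
0&=(s+3t)^2(s+4t)-(s+2t)^2(s+9t)\\
&=(s^3+10s^2t+33st^2+36t^3)-(s^3+13s^2t+40st^2+36t^3)=-st(3s+7t).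
\end{aligned}
\]
If $s=t=0$, then $M$ is diagonal of rank one, so it is a multiple of $p_1$, $p_2$ or $p_3$. Otherwise $(s:t)$ is $(1:0)$, $(0:1)$ or $(7:-3)$, and in each case all off-diagonal entries are nonzero, because they vanish only for $s/t\in\{-2,-3,-4,-9\}$. The vanishing of three $2\times2$ minors then determines the diagonal:
\[
m_{11}=\frac{m_{12}m_{31}}{m_{32}},\qquad m_{22}=\frac{m_{12}m_{23}}{m_{13}},\qquad m_{33}=\frac{m_{23}m_{31}}{m_{21}} .
\]
So each of the three ratios gives at most one point of $X_0\cap\mathbb PE_5$. The first two give $p_4$ and $p_5$. For the third take $(s,t)=(-35,15)$. The off-diagonal entries are $m_{12}=10$, $m_{13}=-5$, $m_{21}=-5$, $m_{23}=25$, $m_{31}=10$, $m_{32}=100$, the formulas give $m_{11}=1$ and $m_{22}=m_{33}=-50$, and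
\[
M=\begin{pmatrix}1&10&-5\\-5&-50&25\\10&100&-50\end{pmatrix}=a_6b_6^{\mathsf T}=p_6 .
\]
Here $d_1=1-(s+t)=21$ and $d_2=d_3=-50-(s+6t)=-105$, that is,
\begin{equation}\label{eq:relation}
p_6=21p_1-105p_2-105p_3-35p_4+15p_5 .
\end{equation}
All coefficients are nonzero, so any five of the six matrices span $E_5$, and $X_0\cap\mathbb PE_5$ consists of the six distinct points $p_i$.

For reducedness we use B\'ezout's theorem in the following form: if a smooth projective variety of dimension $e$ meets a linear subspace of codimension $e$ in finitely many points, then the lengths of the local rings of the intersection scheme add up to the degree. Here $e=4$, the degree is $6$, and there are six points, so every length is one.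
\end{proof}

\subsection*{The format $3\times4\times5$}
We can now see the mechanism in the smallest case; the statements that are only described here are proved in Section~\ref{sec:branches}. Let $f_1,\dots,f_5$ be a basis of $\mathbb C^5$. By Lemmas~\ref{lem:grass}(a) and~\ref{lem:six}, the tensor $T_0=\sum_{i=1}^5p_i\otimes f_i$ has exactly six decompositions into five decomposable summands, one for each omitted point $p_k$. For each $k$ we may move the five points $p_i$, $i\ne k$, freely on $X$ and take their span. This gives six families $\Gamma_1,\dots,\Gamma_6$ of subspaces near $E_5$, each with $5\dim X$ parameters.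

For $3\times3$ matrices, $5\dim X=20=\dim\operatorname{Gr}(5,9)$. Each family fills a neighborhood of $E_5$, the omitted point comes along for free, and the six families coincide.

Now add a zero column and regard $E_5$ as a space of $3\times4$ matrices, so that $\dim X=5$ and each family has dimension $25$ in $\operatorname{Gr}(5,12)$. The sixth point can be lost. For $\epsilon\neq0$ let $y_5=a_5\otimes(1,3,2,\epsilon)$ and $F_\epsilon=\langle p_1,\dots,p_4,y_5\rangle$. An element of $F_\epsilon$ is a matrix $M\in E_5$ as above with the column $t\epsilon a_5$ appended. If it has rank one and $t=0$, then $M$ is one of $p_1,\dots,p_4$. If it has rank one and $t\ne0$, then $M$ is $p_5$ or $p_6$ up to scale and its columns are multiples of $a_5$, which excludes $p_6$. So $F_\epsilon$ contains only five matrices of rank one, and it lies on $\Gamma_6$ but on no other family.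

How large is the intersection of two families? A subspace $F$ in it contains six matrices $\alpha_i\beta_i^{\mathsf T}$ close to the $p_i$, and they satisfy a relation $\sum\lambda_i\alpha_i\beta_i^{\mathsf T}=0$ close to \eqref{eq:relation}, with all $\lambda_i\ne0$. Let $\mathbf A$ be the $3\times6$ matrix with columns $\alpha_i$, let $\mathbf B$ be the $4\times6$ matrix with columns $\beta_i$, and let $\Lambda=\operatorname{diag}(\lambda_i)$. The relation says $\mathbf A\Lambda\mathbf B^{\mathsf T}=0$. As $\mathbf A$ has rank $3$, its kernel has dimension $3$, so $\mathbf B$ has rank at most $3$. Hence $\beta_4$ and $\beta_5$ lie in the hyperplane $\langle\beta_1,\beta_2,\beta_3\rangle$ of $\mathbb C^4$. These are two independent conditions on the $25$ parameters of $\Gamma_6$. The families meet in codimension at least $\kappa=2$, as the planes in Example~\ref{ex:planes} do.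

\section{The subspace $E$}\label{sec:E}

For general $r$ we add $r-5$ further points to the six points above. They must not create new decomposable tensors in the span, so we place them in a complementary diagonal block. Write $A=A'\oplus A''$ and $B=B'\oplus B''$ with $A'=B'=\mathbb C^3$, so that $a_i\in A'$ and $b_i\in B'$ for $i\le6$. Choose linearly independent vectors $a_7,\dots,a_{r+1}\in A''$ and linearly independent vectors $b_7,\dots,b_{r+1}\in B''$. This is possible because $n_1-3\ge r-5$ and $n_2-3\ge r-5$, and it is where the hypothesis $n_1,n_2\ge r-2$ enters. Fix $u_0\in X_D$ and put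
\[
z_i=a_i\otimes b_i\otimes u_0\quad(1\le i\le r+1),\qquad E=\langle z_1,\dots,z_{r+1}\rangle .
\]
Thus $E$ consists of the tensors $H\otimes u_0$, where
\begin{equation}\label{eq:block}
H=M+\sum_{j\ge7}\delta_j\,a_j\otimes b_j\ \in\ (A'\otimes B')\oplus(A''\otimes B''),\qquad M\in E_5,\ \delta_j\in\mathbb C .
\end{equation}
For $1\le k\le r+1$ let $S_k=\{1,\dots,r+1\}\setminus\{k\}$.

\begin{lemma}\label{lem:E}
We have $\dim E=r$, and for each $k\le6$ the vectors $z_i$, $i\in S_k$, form a basis of $E$. Moreover $X\cap\mathbb PE=\{z_1,\dots,z_{r+1}\}$, and $\widehat T_{z_i}X\cap E=\langle z_i\rangle$ for all $i$.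
\end{lemma}

\begin{proof}
The first assertion follows from \eqref{eq:block} and Lemma~\ref{lem:six}. If $H\otimes u_0=a\otimes b\otimes u$, apply a linear form on $D$ with value $1$ at $u_0$ to see that $H$ has rank one. The matrix $H$ in \eqref{eq:block} is block diagonal of rank $\operatorname{rk}M+\#\{j:\delta_j\ne0\}$, since the $a_j$ and the $b_j$ are independent. So $H$ has rank one exactly when it is a multiple of some $a_j\otimes b_j$ with $j\ge7$, or $H=M$ has rank one and is a multiple of some $p_i$ by Lemma~\ref{lem:six}.

An element of $\widehat T_{z_i}X$ has the form $a\otimes b_i\otimes u_0+a_i\otimes b\otimes u_0+a_i\otimes b_i\otimes u$ with $a\in A$, $b\in B$, $u\in D$. If it lies in $E\subset A\otimes B\otimes u_0$, its image $a_i\otimes b_i\otimes\bar u$ in $A\otimes B\otimes(D/\langle u_0\rangle)$ vanishes, so $u\in\langle u_0\rangle$. The element is then $H\otimes u_0$ with $H$ as in \eqref{eq:block} and $H\in A\otimes b_i+a_i\otimes B$, which is the kernel of the projection $A\otimes B\to(A/\langle a_i\rangle)\otimes(B/\langle b_i\rangle)$. Denote images in the quotients by a bar.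

If $i\le6$, the image of $H$ is $\bar M+\sum_j\delta_ja_j\otimes b_j$, with $\bar M\in(A'/\langle a_i\rangle)\otimes(B'/\langle b_i\rangle)$ and the sum in $A''\otimes B''$. Both parts vanish. So all $\delta_j=0$, and $M\in A'\otimes b_i+a_i\otimes B'=\widehat T_{p_i}X_0$, whence $M\in\langle p_i\rangle$ by Lemma~\ref{lem:six}.

If $i\ge7$, the image of $H$ is $M+\sum_{j\ne i}\delta_j\bar a_j\otimes\bar b_j$, with $M\in A'\otimes B'$ and the sum in $(A''/\langle a_i\rangle)\otimes(B''/\langle b_i\rangle)$. So $M=0$, and $\delta_j=0$ for $j\ne i$ because the $\bar a_j$ are independent and the $\bar b_j$ are nonzero. In both cases $H\otimes u_0\in\langle z_i\rangle$.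
\end{proof}

\section{The branches of $Z$ at $E$}\label{sec:branches}

In this section we use the classical topology. We must show that the six families of Section~\ref{sec:six} are smooth branches of $Z$ at $E$, bound their intersection, and control any other branches that $Z$ may have. All three tasks become easy once we know that a subspace $F$ near $E$ meets $X$ in at most one point near each $z_i$, that this point depends holomorphically on $F$, and that there are no other points.

Write points of $X$ near $z_i$ as $y_i=\alpha_i\otimes\beta_i\otimes u_i$. The following conditions on $(y_1,\dots,y_{r+1})\in X^{r+1}$ are open, and they hold at $(z_1,\dots,z_{r+1})$: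
\begin{enumerate}
\item[(a)] for each $k\le6$, the vectors $y_i$, $i\in S_k$, are linearly independent;
\item[(b)] $\alpha_1,\alpha_2,\alpha_3,\alpha_7,\dots,\alpha_{r+1}$ are independent, and so are $\beta_1,\beta_2,\beta_3,\beta_7,\dots,\beta_{r+1}$;
\item[(c)] each of the triples $(\beta_4,\beta_2,\beta_3)$, $(\beta_1,\beta_4,\beta_3)$, $(\beta_1,\beta_2,\beta_4)$ is independent.
\end{enumerate}

\begin{lemma}\label{lem:track}
There are pairwise disjoint open neighborhoods $N_i\subset X$ of $z_i$ and an open neighborhood $\Omega\subset\operatorname{Gr}(r,V)$ of $E$ with the following properties. Conditions (a)--(c) hold on $N_1\times\dots\times N_{r+1}$. For $F\in\Omega$, the set $X\cap\mathbb PF$ lies in $\bigcup_iN_i$ and has at most one point in each $N_i$. The set $G_i=\{F\in\Omega:\mathbb PF\cap N_i\ne\emptyset\}$ is a closed complex submanifold of $\Omega$, and the map $x_i:G_i\to N_i$ that sends $F$ to the point of $\mathbb PF\cap N_i$ is holomorphic.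
\end{lemma}

\begin{proof}
Let $\mathcal I=\{(x,F)\in X\times\operatorname{Gr}(r,V):x\in\mathbb PF\}$, with second projection $\pi$. Over $X$, the variety $\mathcal I$ is a bundle with fiber $\operatorname{Gr}(r-1,\dim V-1)$, so it is a compact complex manifold. The kernel of $d\pi$ at $(x,F)$ consists of the vectors $(\xi,0)$ tangent to $\mathcal I$, and for these $\xi\in T_xX\cap T_x\mathbb PF$. By Lemma~\ref{lem:E} this space is zero at $(z_i,E)$. So $\pi$ is an immersion there, and it maps an open neighborhood $\mathcal U_i\subset\mathcal I$ of $(z_i,E)$ biholomorphically onto a locally closed submanifold of the Grassmannian.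

Choose disjoint neighborhoods $N_i$ on whose product (a)--(c) hold, and a neighborhood $\Omega_0$ of $E$, so small that $\mathcal I\cap(N_i\times\Omega_0)\subset\mathcal U_i$ for all $i$. The set $\mathcal K$ of all $(x,F)\in\mathcal I$ with $x\notin\bigcup N_i$ is compact, and $E\notin\pi(\mathcal K)$ by Lemma~\ref{lem:E}. Let $\Omega=\Omega_0\setminus\pi(\mathcal K)$ and $\mathcal I_i=\mathcal I\cap(N_i\times\Omega)$. Then $\pi^{-1}(\Omega)$ is the disjoint union of the open sets $\mathcal I_i$. Since $\mathcal I_i$ is open in $\mathcal U_i$, the map $\pi$ sends it biholomorphically onto the submanifold $G_i$; in particular $\mathbb PF\cap N_i$ is one point for $F\in G_i$, and $x_i$ is the inverse of $\pi|_{\mathcal I_i}$ followed by the projection to $X$. Finally $\mathcal I_i$ is also closed in $\pi^{-1}(\Omega)$, being the complement of the other open pieces, and $\pi^{-1}(\Omega)\to\Omega$ is proper, so $G_i$ is closed in $\Omega$.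
\end{proof}

Define closed analytic subsets of $\Omega$, all containing $E$, by
\[
\Gamma_k=\bigcap_{i\in S_k}G_i\quad(1\le k\le r+1),\qquad W=\bigcap_{i=1}^{r+1}G_i .
\]
Then $\Gamma_k\cap\Gamma_l=W$ for $k\ne l$. For $k\le6$, condition (a) shows that the span map
\[
\varphi_k:\prod_{i\in S_k}N_i\to\operatorname{Gr}(r,V),\qquad(y_i)\mapsto\langle y_i:i\in S_k\rangle ,
\]
is defined and holomorphic. Let $P_k=\varphi_k^{-1}(\Omega)$, an open subset of $X^r$.

\begin{lemma}\label{lem:smooth}
For $k\le6$, the map $\varphi_k$ sends $P_k$ biholomorphically onto $\Gamma_k$, which is a closed submanifold of $\Omega$ of dimension $rn$ contained in $Z^\circ$. Consequently $\dim Z=rn$, and the germ of $\Gamma_k$ at $E$ is a branch of $Z$.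
\end{lemma}

\begin{proof}
If $y=(y_i)\in P_k$ and $i\in S_k$, then $y_i\in\mathbb P\varphi_k(y)\cap N_i$, so $\varphi_k(y)\in G_i$ and $x_i(\varphi_k(y))=y_i$. Thus $\varphi_k(P_k)\subset\Gamma_k$, the map $\varphi_k$ has the continuous left inverse $(x_i)_{i\in S_k}$ on $\Gamma_k$, and by the chain rule its differential is injective. Conversely, if $F\in\Gamma_k$, then the $r$ points $x_i(F)$, $i\in S_k$, are independent by (a) and lie in $F$, so they span $F$. Hence $\varphi_k(P_k)=\Gamma_k\subset Z^\circ$, and $\varphi_k$ is an embedding of $P_k$ with image $\Gamma_k$. This gives $\dim Z\ge rn$, and the reverse inequality was noted in Section~\ref{sec:grass}. The germ of $\Gamma_k$ is smooth, hence irreducible, of dimension $\dim Z$, so it is a branch.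
\end{proof}

We now bound $W$. Compared with the format $3\times4\times5$ there are two new points: the linear relation among the $r+1$ points might involve the extra points $y_j$, $j\ge7$, which (b) will exclude, and the factors $u_i$ must be controlled, which is the purpose of (c).

\begin{lemma}\label{lem:W}
$\dim W\le rn-\kappa$.
\end{lemma}

\begin{proof}
Let $F\in W$ and $y_i=x_i(F)=\alpha_i\otimes\beta_i\otimes u_i$. The $r+1$ vectors $y_i$ lie in the $r$-dimensional space $F$, so there is a nontrivial relation $\sum\lambda_iy_i=0$. By (a), $\lambda_k\ne0$ for $k\le6$. Let $J=\{j\ge7:\lambda_j\ne0\}$ and $m=|J|$. Let $\mathbf A$ and $\mathbf B$ be the matrices with columns $\alpha_i\in A$ and $\beta_i\otimes u_i\in B\otimes D$, for $i\in\{1,\dots,6\}\cup J$, and let $\Lambda$ be the invertible diagonal matrix of the corresponding $\lambda_i$. The relation reads $\mathbf A\Lambda\mathbf B^{\mathsf T}=0$. The image of $\Lambda\mathbf B^{\mathsf T}$ lies in the kernel of $\mathbf A$, so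
\[
\operatorname{rk}\mathbf A+\operatorname{rk}\mathbf B\le6+m .
\]
By (b), the columns with index in $\{1,2,3\}\cup J$ are independent in both matrices; for $\mathbf B$, note that $\sum c_i\beta_i\otimes u_i=0$ with independent $\beta_i$ forces $c_iu_i=0$. So both ranks are at least $3+m$. Therefore $m=0$ and both ranks equal $3$.

It follows that $\alpha_4,\alpha_5\in\langle\alpha_1,\alpha_2,\alpha_3\rangle$, and that for $k=4,5$ we can write $\beta_k\otimes u_k=\sum_{i\le3}\gamma_{ki}\,\beta_i\otimes u_i$. Applying a linear form on $D$ with value $1$ at $u_k$ gives $\beta_k=\sum_{i\le3}\mu_{ki}\beta_i$ for some $\mu_{ki}\in\mathbb C$. Substituting, $\sum_{i\le3}\beta_i\otimes(\mu_{ki}u_k-\gamma_{ki}u_i)=0$, so $\mu_{ki}u_k=\gamma_{ki}u_i$ for $i\le3$. By (c) all $\mu_{4i}$ are nonzero, so $u_1,u_2,u_3$ are proportional to $u_4$. Since $\beta_5\ne0$, some $\mu_{5i}$ is nonzero, and $u_5$ is proportional to $u_i$.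

Thus $\varphi_6^{-1}(W)$ lies in the set $\mathcal L$ of all $(y_i)_{i\in S_6}\in P_6$ with
\[
\alpha_4,\alpha_5\in\mathbb P\langle\alpha_1,\alpha_2,\alpha_3\rangle,\qquad\beta_4,\beta_5\in\mathbb P\langle\beta_1,\beta_2,\beta_3\rangle,\qquad u_1=\dots=u_5\ \text{in }X_D .
\]
By (b) the two spans are planes $\mathbb P^2$, of codimension $n_1-3$ in $\mathbb PA$ and $n_2-3$ in $\mathbb PB$. So the first condition has codimension $2(n_1-3)$, the second has codimension $2(n_2-3)$, and the third, which defines the small diagonal of $X_D^5$, has codimension $4\ell$. The three conditions concern different factors of $X^r=(\mathbb PA)^r\times(\mathbb PB)^r\times X_D^r$, so $\mathcal L$ is a submanifold of $P_6$ of codimension $2(n_1-3)+2(n_2-3)+4\ell=\kappa$. By Lemma~\ref{lem:smooth}, $W\subset\varphi_6(\mathcal L)$ has dimension at most $rn-\kappa$.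
\end{proof}

It remains to control the other branches. For $k\ge7$ the vectors $z_i$, $i\in S_k$, include the dependent vectors $z_1,\dots,z_6$, so the span map is not defined at this tuple and Lemma~\ref{lem:smooth} says nothing about $\Gamma_k$. We need no information about these sets beyond $\Gamma_1\cap\Gamma_k=W$.

\begin{lemma}\label{lem:other}
We have $Z\cap\Omega\subset\Gamma_1\cup\dots\cup\Gamma_{r+1}$. If $Z''$ is a branch of $Z$ at $E$ other than $\Gamma_1$, then $\Gamma_1\cap Z''\subset W$ as germs at $E$.
\end{lemma}

\begin{proof}
If $F\in Z^\circ\cap\Omega$, then $X\cap\mathbb PF$ has at least $r$ points. By Lemma~\ref{lem:track} they lie in different sets $N_i$, so $F$ belongs to at least $r$ of the $r+1$ sets $G_i$, that is, to some $\Gamma_k$. The union of the $\Gamma_k$ is closed in $\Omega$, and $Z^\circ\cap\Omega$ is dense in $Z\cap\Omega$. This proves the inclusion. The irreducible germ $Z''$ is then the union of the analytic germs $Z''\cap\Gamma_k$, so $Z''\subset\Gamma_k$ for some $k$. Distinct branches do not contain one another, so $k\ne1$, and $\Gamma_1\cap Z''\subset\Gamma_1\cap\Gamma_k=W$.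
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{proof}[Proof of part (2)]
Assume $\kappa\ge2$. By Lemma~\ref{lem:smooth}, the germs $\Gamma_1,\dots,\Gamma_6$ are branches of $Z$ at $E$ of dimension $rn$. They are pairwise distinct, because two of them meet in $W$ and $\dim W<rn$ by Lemma~\ref{lem:W}. Let $Z'$ be the union of the branches other than $\Gamma_1$. By Lemmas~\ref{lem:other} and~\ref{lem:W}, $\dim(\Gamma_1\cap Z')\le rn-\kappa$. Proposition~\ref{prop:criterion} shows that $\mathcal O_{Z,E}$ is not $S_2$ and that $\dim\mathcal O_{Z,E}-\operatorname{depth}\mathcal O_{Z,E}\ge\kappa-1$.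

Choose $T\in\rho^{-1}(E)$, for instance
\[
T=\sum_{i=1}^5z_i\otimes f_i+\sum_{i=7}^{r+1}z_i\otimes f_{i-1}
\]
with $f_1,\dots,f_r\in C$ linearly independent. By Lemmas~\ref{lem:grass}(c) and~\ref{lem:product}, $\mathcal O_{Y,T}$ is not $S_2$, and
\[
\dim\mathcal O_{Y,T}-\operatorname{depth}\mathcal O_{Y,T}\ge\kappa-1\ge1 .
\]
So the localization $\mathcal O_{Y,T}$ of $\mathbb C[Y]$ has depth smaller than its dimension, and $\sigma_r$ is not aCM. Lemma~\ref{lem:vertex} gives the bound for $\operatorname{depth}\mathbb C[Y]$. Over a standard affine chart $U$ of $\sigma_r$ that contains the point $T$, the map $Y\setminus\{0\}\to\sigma_r$ is the projection $U\times\mathbb C^*\to U$, so by Lemma~\ref{lem:product} the local ring of $\sigma_r$ at $T$ is not $S_2$. By Serre's criterion it is not normal.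
\end{proof}

\begin{proof}[Proof of part (1)]
Assume $\kappa=0$, so that $r=5$, $\dim V=9$ and $n=4$. Lemma~\ref{lem:smooth}, whose proof does not involve $\kappa$, gives $\dim Z=20=\dim\operatorname{Gr}(5,9)$. As $Z$ is closed and the Grassmannian is irreducible, $Z=\operatorname{Gr}(5,9)$, and $\mathcal M_5\subset Y$ by Lemma~\ref{lem:grass}(b). On the other hand, $Y$ lies in the variety of $9\times n_3$ matrices of rank at most $5$. This variety is the closure of $\mathcal M_5$: since $n_3\geq 5$, a matrix $M$ of rank $\rho_0<5$ is the limit of $M+\epsilon M'$, where in bases that bring $M$ to normal form $M'$ has ones in the diagonal positions $\rho_0+1,\dots,5$ and zeros elsewhere. Hence $Y$ is the variety of $9\times n_3$ matrices of rank at most $5$, and its coordinate ring is Cohen--Macaulay \cite{HE}.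
\end{proof}

\begin{remark}
When $\kappa=0$, the manifold $\mathcal I$ in the proof of Lemma~\ref{lem:track} has dimension $4+\dim\operatorname{Gr}(4,8)=20$, so each $G_i$ is open in $\operatorname{Gr}(5,9)$. Every $F$ in the neighborhood $\bigcap_iG_i$ of $E_5$ contains exactly six rank-one matrices up to scale, any five of which form a basis by (a). The set of $F$ with this property is constructible and has nonempty interior, so it contains a dense Zariski open set. By Lemma~\ref{lem:grass}(a), a general $3\times3\times5$ tensor has rank $5$ and exactly six decompositions.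
\end{remark}

\begin{remark}
Lemmas~\ref{lem:grass}(c) and~\ref{lem:smooth} give $\dim Y=r(n+n_3)$. For $r=5$ there are no sets $\Gamma_k$ with $k\ge7$, so Lemmas~\ref{lem:smooth} and~\ref{lem:other} give $Z\cap\Omega=\Gamma_1\cup\dots\cup\Gamma_6$, and $Z$ has exactly six branches at $E$ when $\kappa\ge2$. For $\sigma_5(3,4,5)$ we find $\dim Y=5(5+5)=50$ and $\operatorname{depth}\mathbb C[Y]\le49$. The codimension in $\mathbb C^{60}$ is $10$, while by (F4) the minimal graded free resolution of $\mathbb C[Y]$ has length at least $60-49=11$.
\end{remark}

\begin{thebibliography}{9}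

\bibitem{EGA}
EGA IV$_2$.

\bibitem{HE}
Hochster and Eagon, \emph{Cohen--Macaulay rings, invariant theory, and the generic perfection of determinantal loci}, Amer. J. Math. 93 (1971).

\bibitem{Matsumura}
Matsumura, \emph{Commutative Ring Theory}.

\bibitem{Oeding}
Luke Oeding, \emph{Are all Secant Varieties of Segre Products Arithmetically Cohen-Macaulay?}, arXiv:1603.08980 (2016).

\end{thebibliography}
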